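# Flipping simplicial cells until no modular coatom fits

## 1. Eight linear forms and one reversed sign

Consider eight linear forms on $\mathbb R^4$, written by their coefficients: the coordinates $b_m=x_m$ for $m=1,2,3,4$, and
$$y=(4,2,1,2),\qquad y'=(2,\tfrac34,2,\tfrac72),\qquad z=(2,4,2,1),\qquad z'=(1,\tfrac94,4,\tfrac52).$$
Let $\chi_0(f_1,f_2,f_3,f_4)=\operatorname{sgn}\det(f_1,f_2,f_3,f_4)$ for any four of these forms. All coefficients of $y,y',z,z'$ are positive, so none of these four forms vanishes on the orthant $\{x_1,x_2,x_3,x_4\ge 0\}$ except at $0$: the orthant is a simplicial cone, bounded by $b_1,\dots,b_4$, that no other hyperplane cuts. Now change one thing. Let $\chi=-\chi_0$ on the orderings of $\{b_1,b_2,b_3,b_4\}$ and $\chi=\chi_0$ on all other $4$-tuples. We shall see in Section 5 that $\chi$ is again the chirotope of an oriented matroid. Call this operation a *flip* of the basis $\{b_1,\dots,b_4\}$.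

Here is what the flip does. Look at the point $u=(1,-1,1,-1)$. The form $b_1+b_2$ vanishes at $u$, so in the unflipped configuration the line spanned by $b_1$ and $b_2$ can be given a new point $q=b_1+b_2$ lying on the hyperplane "vanishing at $u$". The signs at $u$ of seven of the eight forms are
$$+\text{ on } b_1,\,y,\,z',\qquad -\text{ on } b_2,\,b_4,\,y',\,z,$$
because $y(u)=1$, $y'(u)=-\frac14$, $z(u)=-1$, $z'(u)=\frac14$. After the flip, a hyperplane with these seven signs can no longer contain a point of the line through $b_1$ and $b_2$, no matter how the oriented matroid is extended. This is Lemma 2 below.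

So one flip forbids one kind of incidence. It is used for the following question: *does every oriented matroid of rank at least $4$ become supersolvable after adding finitely many elements?* A supersolvable oriented matroid has a modular coatom, and a modular coatom meets every line. If enough flips are built into one configuration, then wherever a modular coatom might sit, one flip forbids it to meet one of finitely many lines. The answer is therefore no, in every rank $r\ge4$.

## 2. Modular flats, supersolvability, extensions, and the theorem

Let $\mathcal M=(E,\mathcal L)$ be an oriented matroid on a finite ground set $E$, and $L(\mathcal M)$ the geometric lattice of flats of its underlying matroid, with rank function $\operatorname{rk}$. We have $X\wedge Y=X\cap Y$ and $X\vee Y=\operatorname{cl}(X\cup Y)$. In rank $r$, a flat of rank $2$ is called a *line* and a flat of rank $r-1$ a *coatom*.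

**Definition (modular flat).** A flat $X$ is modular if $\operatorname{rk}(X)+\operatorname{rk}(Y)=\operatorname{rk}(X\vee Y)+\operatorname{rk}(X\wedge Y)$ for all $Y\in L(\mathcal M)$.

**Definition (supersolvable).** Following Stanley, a geometric lattice of rank $r$ is supersolvable if it has a maximal chain $\hat0=X_0<X_1<\dots<X_r=\hat1$ of modular flats. The oriented matroid $\mathcal M$ is supersolvable if $L(\mathcal M)$ is.

**Definition (extension).** An extension of $\mathcal M$ is an oriented matroid $\widetilde{\mathcal M}$ on $E\sqcup F$, with $F$ finite, of the same rank as $\mathcal M$, whose restriction to $E$ is $\mathcal M$.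

**Example.** Take the four forms $x_1,x_2,x_3,s=x_1+x_2+x_3$ on $\mathbb R^3$. Any three are independent, so the coatoms are the six pairs. Each pair has a disjoint complementary pair, and two disjoint pairs meet in rank $0$ instead of $2+2-3=1$, so no coatom is modular. Add $q=x_1+x_2=s-x_3$. The coatoms are now $\{x_1,x_2,q\}$, $\{x_3,s,q\}$, $\{x_1,x_3\}$, $\{x_1,s\}$, $\{x_2,x_3\}$, $\{x_2,s\}$. All the others meet $X=\{x_1,x_2,q\}$ in rank $1$, so $X$ is modular, and $\hat0<\{x_1\}<X<\hat1$ is a modular chain (rank-one flats are always modular, see Section 3). The extension is supersolvable although the original is not.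

The question is taken from Paul Mücksch, "Modular flats of oriented matroids and poset quasi-fibrations", arXiv:2211.14083 (2022): do oriented matroids of rank $\ge4$ always have supersolvable extensions? The known background is that every oriented matroid of rank $3$ has one, and that every real hyperplane arrangement is a subarrangement of a supersolvable arrangement in the same space, so that realizable oriented matroids have supersolvable extensions.

**Theorem.** For every $r\ge4$ there is a uniform oriented matroid $\mathcal M=(E,\mathcal L)$ of rank $r$ and finitely many pairs $\{b_1^{(j)},b_2^{(j)}\}\subset E$ $(1\le j\le k)$ with the following property. If $\widetilde{\mathcal M}$ is any extension of $\mathcal M$ and $X$ is any flat of $\widetilde{\mathcal M}$ of rank $r-1$, then for some $j$ the flat $X\wedge\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\}$ has rank $0$. Consequently no extension of $\mathcal M$ has a modular flat of rank $r-1$, and $\mathcal M$ has no supersolvable extension.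

The "consequently" is one line. If $X$ is modular of rank $r-1$ and $Y=\operatorname{cl}\{b_1,b_2\}$ with $b_1,b_2$ independent, then
$$\operatorname{rk}(X\wedge Y)=(r-1)+2-\operatorname{rk}(X\vee Y)\ge (r-1)+2-r=1.$$
A supersolvable lattice of rank $r$ contains a modular flat of rank $r-1$, namely $X_{r-1}$.

## 3. Small ranks, and the formula that works for linear forms

**Rank at most two.** A rank-one flat $X$ is modular in every geometric lattice. If $X\le Y$ then both sides of the modular equation equal $1+\operatorname{rk}Y$. If not, then $X\wedge Y=\hat0$ and $\operatorname{rk}(X\vee Y)=\operatorname{rk}Y+1$. The flats $\hat0,\hat1$ are modular too. So every geometric lattice of rank $\le2$ is supersolvable.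

**Linear forms.** Suppose $E$ consists of nonzero linear forms spanning $(\mathbb R^r)^*$. To create a modular coatom, choose $v\in\mathbb R^r$ at which no form of $E$ vanishes, and for each pair of independent $b_1,b_2\in E$ add
$$q=b_2(v)\,b_1-b_1(v)\,b_2,\tag{1}$$
a nonzero form on the line of $b_1,b_2$ which vanishes at $v$. Let $X$ be the set of forms vanishing at $v$, that is, the set of all new forms. If $b_1,\dots,b_r\in E$ is a basis, the new forms from the pairs $\{b_1,b_m\}$, $m\ge2$, are independent, so $X$ is a flat of rank $r-1$.

This $X$ is modular. First, every line $Y$ meets $X$ in rank at least $1$: either $Y$ contains an element of $X$, or it is spanned by two forms of $E$ and then contains their $q$. Now let $Y$ be any flat of rank $k$. If $Y\le X$ the modular equation is trivial. Otherwise $X\vee Y=\hat1$, and we must show $\operatorname{rk}(X\wedge Y)=k-1$. Choose $b\in Y\setminus X$ and a basis $b,y_2,\dots,y_k$ of $Y$. Each line $\operatorname{cl}\{b,y_i\}$ contains a nonzero $p_i\in X$, and $p_i$ is not parallel to $b$. Hence $y_i\in\operatorname{cl}\{b,p_i\}$, so $b,p_2,\dots,p_k$ span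 $Y$, and $p_2,\dots,p_k$ are $k-1$ independent elements of $X\wedge Y$. Since $Y\not\le X$, the rank is exactly $k-1$.

**Where this stops.** The natural plan for a general oriented matroid is to do the same: choose a position of the future coatom, given by a cocircuit $V$, and add on each line $\operatorname{cl}\{b_1,b_2\}$ a point $q$ with $V(q)=0$. But formula (1) uses the coordinates of one actual point $v$. In an oriented matroid only signs are available, and already for a single line the signs may contradict each other. A flip produces such a contradiction.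

## 4. Circuits, cocircuits and chirotopes

We use the following standard facts, all in Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Ch. 3. For a sign $Z(e)$ we write $Z(e)\le0$ for $Z(e)\in\{-,0\}$, and similarly $\ge0$.

* **(F1) Orthogonality.** A vector $Z$ (in particular a circuit) and a covector $W$ (in particular a cocircuit) satisfy $Z\perp W$: the products $Z(e)W(e)$ are all $0$, or both signs occur among them.
* **(F2) Strong circuit elimination.** If $C_1(e)=-C_2(e)\neq0$, and $C_1(f)\ne0$, $f\notin\operatorname{supp}C_2$, there is a circuit $Z$ with $Z(e)=0$, $Z(f)=C_1(f)$, $Z^{+}\subseteq C_1^{+}\cup C_2^{+}$ and $Z^{-}\subseteq C_1^{-}\cup C_2^{-}$.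
* **(F3) Cocircuits.** If $\chi$ is a chirotope and $x_1,\dots,x_{r-1}$ are independent, then $s\mapsto\chi(x_1,\dots,x_{r-1},s)$ is a cocircuit. Every flat of rank $r-1$ is the zero set of a cocircuit, unique up to sign.
* **(F4) Restriction.** Covectors of a restriction are the restrictions of covectors. Circuits of a restriction are the circuits supported in the smaller set. If $S$ is spanning, the chirotope of the restriction to $S$ is $\chi|_{S^r}$.
* **(F5) Three-term Grassmann–Plücker relations.** An alternating map $\chi:E^r\to\{0,\pm1\}$ whose support is the set of bases of a matroid is a chirotope if and only if for all $A\in E^{r-2}$ and $a,b,c,d\in E$ the set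
$$\{\chi(Aab)\chi(Acd),\ -\chi(Aac)\chi(Abd),\ \chi(Aad)\chi(Abc)\}\tag{GP}$$
contains both $+1$ and $-1$, or equals $\{0\}$.

A chirotope determines the oriented matroid and is determined by it up to a global sign. Reorienting an element $q$ changes the signs of circuits and covectors at $q$, and the sign of $\chi$ on tuples containing $q$, and nothing else.

The elements of our realizable oriented matroids are linear forms on $\mathbb R^r$, and $\chi_0=\operatorname{sgn}\det$. Vectors are the sign vectors of linear dependences $\sum\lambda_x x=0$. Covectors are the sign vectors $(\operatorname{sgn}x(v))_x$ with $v\in\mathbb R^r$. (F1) is then visible: $\sum\lambda_xx(v)=0$, so the terms all vanish or both signs occur.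

## 5. Reversing the sign on disjoint uncut bases

**Lemma 1.** Let $\chi_0$ be the chirotope of a finite family $E$ of linear forms spanning $(\mathbb R^r)^*$, $r\ge3$. Let $B_1,\dots,B_k\subset E$ be pairwise disjoint bases such that for all $j$ and all $x\in E\setminus B_j$, the coefficients of $x$ in the basis $B_j$ are all nonzero and of the same sign. Let $\chi=-\chi_0$ on orderings of the $B_j$, and $\chi=\chi_0$ elsewhere. Then $\chi$ is a chirotope.

**Example.** For $x_1,x_2,x_3,s=x_1+x_2+x_3$ on $\mathbb R^3$ the only dependence is $s-x_1-x_2-x_3=0$. Flip $\{x_1,x_2,x_3\}$. The flipped signs are $\chi(x_1x_2x_3)=-$, $\chi(x_1x_2s)=+$, $\chi(x_1x_3s)=-$, $\chi(x_2x_3s)=+$. Negate all four, which is allowed: the result $+,-,+,-$ is the chirotope of $x_1,x_2,x_3,-x_1-x_2-x_3$. So the circuit $(x_1{:}-,x_2{:}-,x_3{:}-,s{:}+)$ has become $(x_1{:}+,x_2{:}+,x_3{:}+,s{:}+)$: the cell $\{x_1,x_2,x_3\geq 0\}$ has been turned over with respect to $s$.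

*Proof of Lemma 1.* **Step 1. Reduce to relations that see a flipped basis.** The map $\chi$ is alternating with the same support as $\chi_0$, so the support is the set of bases of a matroid, and only (GP) must be checked. If none of the six sets $Aab,Acd,Aac,Abd,Aad,Abc$ is some $B_j$, the relation is the one for $\chi_0$, which holds. Otherwise note that swapping $a,b$, or $b,c$, or $c,d$ replaces the set in (GP) by its negative. For instance, swapping $b$ and $c$ gives $\{\chi(Aac)\chi(Abd),\,-\chi(Aab)\chi(Acd),\,\chi(Aad)\chi(Acb)\}$, and $\chi(Acb)=-\chi(Abc)$; the other two are checked in the same way. So we may permute $a,b,c,d$ freely and assume that $A\cup\{a,b\}=B_j$.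

**Step 2. Dispose of the degenerate cases.** If $c\in A$, then $\chi(Acd)=\chi(Aac)=\chi(Abc)=0$, and if $d\in A$, then $\chi(Acd)=\chi(Abd)=\chi(Aad)=0$; in both cases all three products vanish. If $c=a$, the products are $\chi(Aab)\chi(Aad),\ 0,\ \chi(Aad)\chi(Aba)$. If $c=b$, they are $\chi(Aab)\chi(Abd),\ -\chi(Aab)\chi(Abd),\ 0$. If $d=a$, they are $\chi(Aab)\chi(Aca),\ -\chi(Aac)\chi(Aba),\ 0$. If $d=b$, they are $\chi(Aab)\chi(Acb),\ 0,\ \chi(Aab)\chi(Abc)$. In each case one product is $0$ and the other two are negatives of each other, for any alternating map, so (GP) holds.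

**Step 3. In the main case, find both signs among products that the flip does not touch.** Now $c,d\notin B_j$ (possibly $c=d$). Let $\epsilon,\epsilon'$ be the common signs of the coefficients of $c$ and $d$ in $B_j$, and $\theta=\chi_0(Aab)\ne0$. Replacing one basis element by $c$ or $d$ multiplies the determinant by the corresponding coefficient, so
$$\chi_0(Aac)=\epsilon\theta,\quad \chi_0(Abd)=-\epsilon'\theta,\quad\chi_0(Aad)=\epsilon'\theta,\quad\chi_0(Abc)=-\epsilon\theta,$$
the minus signs coming from $\chi_0(Aba)=-\theta$. Each of these four sets contains $A$, which is a nonempty subset of $B_j$ because $r\ge3$, and an element outside $B_j$. The outside element shows that the set is not $B_j$, and disjointness shows that it is not $B_i$ for $i\ne j$. So $\chi=\chi_0$ on all four, and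
$$-\chi(Aac)\chi(Abd)=\epsilon\epsilon',\qquad\chi(Aad)\chi(Abc)=-\epsilon\epsilon'.$$
Both signs occur, whatever the first product is. $\square$

Let $\mathcal M_0,\mathcal M$ be the oriented matroids of $\chi_0,\chi$. If $S\subseteq E$ spans and contains no $B_j$, then $\chi|_{S^r}=\chi_0|_{S^r}$, so
$$\mathcal M|S=\mathcal M_0|S.\tag{2}$$
Deleting one element from each flipped basis therefore makes the flips invisible.

## 6. A point trapped between two forms

**Definition (gadget).** A gadget is a family of $r+4$ linear forms $b_1,\dots,b_r,y,y',z,z'$ on $\mathbb R^r$, $r\ge4$, with $b_1,\dots,b_r$ a basis and, writing $y=\sum y_mb_m$ and so on: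

* **(G1)** all coefficients $y_m,y_m',z_m,z_m'$ are positive;
* **(G2)** $y_1y_2'-y_2y_1'<0$, $\ z_1z_2'-z_2z_1'>0$, $\ y_1z_2-y_2z_1>0$;
* **(G3)** $y-\frac{y_3}{y_3'}y'=\beta_1b_1+\beta_2b_2+\sum_{m\ge4}\eta_mb_m$ with $\beta_1,\beta_2>0$ and all $\eta_m>0$;
* **(G4)** $z-\frac{z_3}{z_3'}z'=\beta_1'b_1+\beta_2'b_2+\sum_{m\ge4}\eta_m'b_m$ with $\beta_1',\beta_2'>0$ and all $\eta_m'<0$.

These conditions are preserved by small perturbations of the $r+4$ forms.

**Definition (pattern P).** A point $v\in\mathbb R^r$, or a sign vector, has pattern P for the gadget if it is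
$$+\text{ on } b_1,\ y,\ z';\qquad -\text{ on } b_2,\ b_m\ (m\ge4),\ y',\ z.$$

Pattern P does not involve $b_3$.

**Example (standard gadget).** Let $n=r-3\ge1$ and $b_m=x_m$. Take
$$y=(4,2,1,\tfrac2n,\dots,\tfrac2n),\qquad y'=(2,\tfrac34,2,\tfrac7{2n},\dots,\tfrac7{2n}),$$
$$z=(2,4,2,\tfrac1n,\dots,\tfrac1n),\qquad z'=(1,\tfrac94,4,\tfrac5{2n},\dots,\tfrac5{2n}).$$
For $n=1$ these are the forms of Section 1. (G1) is clear. For (G2): $4\cdot\frac34-2\cdot2=-1$, $2\cdot\frac94-4\cdot1=\frac12$, $4\cdot4-2\cdot2=12$. For (G3) the factor is $\frac12$, and $y-\frac12y'$ has $\beta=(3,\frac{13}8)$ and $\eta_m=\frac2n-\frac7{4n}=\frac1{4n}>0$. For (G4) the factor is $\frac12$, and $z-\frac12z'$ has $\beta'=(\frac32,\frac{23}8)$ and $\eta_m'=\frac1n-\frac5{4n}=-\frac1{4n}<0$. The point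
$$u=(1,-1,1,-1,\dots,-1)\in\mathbb R^r$$
has pattern P: each of the $n$ last coordinates is $-1$, so $y(u)=4-2+1-2=1$, $y'(u)=2-\frac34+2-\frac72=-\frac14$, $z(u)=2-4+2-1=-1$, $z'(u)=1-\frac94+4-\frac52=\frac14$, and the signs on the $b_m$ are clear.

**How the conditions arise.** Look at the unflipped, realizable situation. Let $v$ have pattern P and put $v_m=b_m(v)$, so $v_1>0>v_2$. Up to a scalar, the only form in the span of $b_1,b_2$ that vanishes at $v$ is $q=(-v_2)b_1+v_1b_2$, with both coefficients positive. Compare forms by the slope of their first two coefficients, $s_2/s_1$; this is what remains after $b_3,\dots,b_r$ are factored out. We want to know on which side of $y$ the form $q$ lies: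
$$\text{slope}(y)<\text{slope}(q)\iff y_1v_1+y_2v_2>0 .$$
The first attempt is to read this off from $y(v)>0$. We have $y_1v_1+y_2v_2=y(v)-\sum_{m\ge3}y_mv_m$, and here the attempt stops: the term $y_3v_3$ has unknown sign, because the pattern says nothing about $b_3$. (It must not: later the pattern is compared with a true point only on a set from which $b_3$ has been deleted, as in (2).) The remedy is the second form $y'$, used to eliminate $b_3$. With $\rho=y_3/y_3'$, (G3) gives
$$\beta_1v_1+\beta_2v_2=y(v)-\rho\,y'(v)-\sum_{m\ge4}\eta_mv_m>0,$$
as every summand is positive. So $\text{slope}(\beta)<\text{slope}(q)$. Moreover $y_1\beta_2-y_2\beta_1=-\rho(y_1y_2'-y_2y_1')>0$, so $\text{slope}(y)<\text{slope}(\beta)$. In the same way, with $\rho'=z_3/z_3'$, (G4) gives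
$$\beta'_1v_1+\beta_2'v_2=z(v)-\rho' z'(v)-\sum_{m\ge4}\eta'_mv_m<0$$
and $z_1\beta'_2-z_2\beta'_1=-\rho'(z_1z'_2-z_2z_1')<0$. Together,
$$\text{slope}(y)<\text{slope}(\beta)<\text{slope}(q)<\text{slope}(\beta')<\text{slope}(z).$$
For the standard gadget at $u$ these are $\frac12<\frac{13}{24}<1<\frac{23}{12}<2$. So $q$ is trapped between $y$ and $z$, which both lie on the positive side of $b_1$.

None of this uses the sign of the basis $b_1,\dots,b_r$. If that one sign is reversed, a positive combination of $b_1$ and $b_2$ must lie on the *negative* side of $b_1$, while it is still trapped between $y$ and $z$. The next lemma turns this into a proof that uses only signs.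

## 7. The obstruction in an arbitrary extension

**Lemma 2.** Let $\mathcal M$ arise from $\mathcal M_0$ as in Lemma 1. Suppose some $B_j=\{b_1,\dots,b_r\}$ is part of a gadget $b_1,\dots,b_r,y,y',z,z'\in E$ with $y,y',z,z'$ in no $B_i$. Let $\widetilde{\mathcal M}$ be an extension of $\mathcal M$, $X$ a flat of $\widetilde{\mathcal M}$ of rank $r-1$, and $V$ a cocircuit of $\widetilde{\mathcal M}$ with zero set $X$. If $V$ has pattern P on the gadget, then $X\cap\operatorname{cl}\{b_1,b_2\}$ contains no nonloop.

*Proof.* Suppose $q\in X\cap\operatorname{cl}\{b_1,b_2\}$ is a nonloop. Write $G=\{b_1,\dots,b_r,y,y',z,z'\}$.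

**Step 1. Normalize $q$.** We show that after reorienting $q$ there is a circuit
$$C_q=(b_1{:}+,\ b_2{:}+,\ q{:}-).\tag{3}$$
As $q\in X$, we have $V(q)=0$. As $V(b_1),V(b_2)\neq0$, neither $b_1$ nor $b_2$ is in the flat $X$, so $q$ is not parallel to either of them. Being a nonloop in $\operatorname{cl}\{b_1,b_2\}$, it forms a circuit $\{b_1,b_2,q\}$. Also $q\notin G$: $V$ is nonzero on all of $G$ except possibly $b_3$, and $b_3\notin\operatorname{cl}\{b_1,b_2\}$. In the orthogonality of a signed circuit $C$ on $\{b_1,b_2,q\}$ with $V$, the products are $C(b_1)$ at $b_1$, $-C(b_2)$ at $b_2$ and $0$ at $q$; both signs must occur, so $C(b_1)=C(b_2)$. Replacing $C$ by $-C$ if necessary makes this sign $+$, and reorienting $q$ gives (3).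

From now on work in the restriction $\mathcal N$ of $\widetilde{\mathcal M}$ to $G\cup\{q\}$, with $q$ so reoriented. It has rank $r$, and the restriction of $V$, still called $V$, is a covector of $\mathcal N$ with $V(q)=0$. Since $q\notin G$, the restriction $\mathcal N|G$ is $\mathcal M|G$.

**Step 2. Record the known signs.** For $i\neq j$ the basis $B_i$ is disjoint from $B_j$ and contains none of $y,y',z,z'$, so $B_i\cap G=\emptyset$. On $G$, therefore, $\chi$ and $\chi_0$ differ exactly on the orderings of $B_j$. Let $\nu$ be the chirotope of $\mathcal N$ with $\nu=\chi$ on $G^r$. Put $A=(b_3,\dots,b_r)$ and $[s,t]=\nu(A,s,t)$. Changing $\chi_0,\chi,\nu$ by a common sign, assume $\chi_0(A,b_1,b_2)=+$. Then $\chi_0(A,s,t)=\operatorname{sgn}(s_1t_2-s_2t_1)$ for $s,t\in G$, and $[s,t]$ equals this unless $\{s,t\}=\{b_1,b_2\}$. By (G1) and (G2),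
$$[b_1,y]=[b_1,z]=[y,b_2]=[y,z]=+,\quad[z,b_1]=-,\quad[y,y']=-,\quad[z,z']=+,\quad[b_1,b_2]=-.\tag{4}$$
The last sign is the flipped one.

**Step 3. Show $[b_1,q]=-$; this is where the flip acts.** By (F3), $s\mapsto[b_1,s]$ is a cocircuit. Compare it with $C_q$: the product at $b_1$ is $0$, at $b_2$ it is $[b_1,b_2]=-$, and at $q$ it is $-[b_1,q]$. Both signs must occur, so $-[b_1,q]=+$.

**Step 4. Show $[y,q]=+$; this places $q$ beyond $y$.** By (G3), $y-\frac{y_3}{y_3'}y'-\beta_1b_1-\beta_2b_2-\sum_{m\ge4}\eta_mb_m=0$. Since $y'_3\ne0$, the forms $b_1,b_2,y',b_4,\dots,b_r$ are a basis, and $y$ has only nonzero coefficients in it. So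
$$C_1=(y{:}+,\ y'{:}-,\ b_1{:}-,\ b_2{:}-,\ b_m{:}-\ (m\ge4))$$
is a circuit of $\mathcal M_0|(G\setminus b_3)$. The set $G\setminus b_3$ spans and contains no $B_i$, so by (2) $C_1$ is a circuit of $\mathcal M$, and hence of $\mathcal N$. Now $C_1(b_1)=-$ and $C_q(b_1)=+$, while $y\notin\operatorname{supp}C_q$. Eliminating $b_1$ and keeping $y$, (F2) gives a circuit $Z$ on $\{y,y',b_2,b_4,\dots,b_r,q\}$ with
$$Z(y)=+,\qquad Z(y')\le0,\qquad Z(b_m)\le0\ (m\ge4),\qquad Z(q)\le0,$$
and $Z(b_2)$ as yet unknown.

First use $V$ to find $Z(b_2)$. In $Z\perp V$ the product at $y$ is $+$. At $y'$ and at each $b_m$, $m\ge4$, it is $\ge0$, because $V$ is $-$ there. At $q$ it is $0$. So the product at $b_2$ must be $-$, and since $V(b_2)=-$ we get $Z(b_2)=+$.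

Then use the cocircuit $D(s)=[y,s]$, which is one by (F3) because $A$ and $y$ are independent ($y_1\ne0$). It vanishes on $y$ and on $b_m$ for $m\ge3$. In $D\perp Z$ the product at $y'$ is $[y,y']Z(y')\ge0$, and at $b_2$ it is $[y,b_2]=+$. So at $q$ it is $-$, that is $[y,q]Z(q)=-$. As $Z(q)\le0$, this forces $Z(q)=-$ and $[y,q]=+$.

**Step 5. Show $[z,q]=-$; this places $q$ before $z$.** By (G4) and the same reasoning (now $b_1,b_2,z',b_4,\dots,b_r$ is a basis since $z_3'\neq0$),
$$C_2=(z{:}+,\ z'{:}-,\ b_1{:}-,\ b_2{:}-,\ b_m{:}+\ (m\ge4))$$
is a circuit of $\mathcal N$. Eliminate $b_2$ between $C_2$ and $C_q$, keeping $z$. This gives a circuit $Z'$ on $\{z,z',b_1,b_4,\dots,b_r,q\}$ with $Z'(z)=+$, $Z'(z')\le0$, $Z'(b_m)\ge0$ for $m\ge4$, and $Z'(q)\le0$.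

In $Z'\perp V$ the product at $z$ is $-$, because $V(z)=-$. At $z'$ it is $\le0$, because $V(z')=+$. At $b_m$, $m\ge4$, it is $\le0$, because $V(b_m)=-$. At $q$ it is $0$. So the product at $b_1$ is $+$, and $Z'(b_1)=+$ since $V(b_1)=+$.

The cocircuit $D'(s)=[z,s]$ vanishes on $z$ and on $b_m$ for $m\ge3$. In $D'\perp Z'$ the product at $z'$ is $[z,z']Z'(z')\le0$, and at $b_1$ it is $[z,b_1]=-$. So at $q$ it is $+$, that is $[z,q]Z'(q)=+$. As $Z'(q)\le0$, we get $Z'(q)=-$ and $[z,q]=-$.

**Step 6. Contradict (GP).** Apply (GP) for $\nu$ with this $A$ and $a=b_1$, $b=y$, $c=z$, $d=q$. By (4) and Steps 3–5 the three products are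
$$[b_1,y][z,q]=-,\qquad-[b_1,z][y,q]=-,\qquad[b_1,q][y,z]=-.$$
The set is $\{-1\}$, which (GP) forbids. $\square$

**What one gadget leaves open.** Lemma 2 treats only cocircuits with pattern P. Suppose for instance that $V(b_1)=V(b_2)=+$. Then orthogonality forces a circuit on $\{b_1,b_2,q\}$ to have opposite signs on $b_1$ and $b_2$, say $(b_1{:}+,b_2{:}-,q{:}-)$ after reorienting $q$. Step 3 then reads: the product at $b_2$ is $-[b_1,b_2]=+$, so $-[b_1,q]=-$ and $[b_1,q]=+$. The third product in Step 6 is now $+$, and the contradiction is gone. Many gadgets are needed, so that every position of $V$ is in pattern P for one of them.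

## 8. Why linear copies collide, and a squeeze that separates them

Take the standard gadget, and let $U\subset\mathbb R^r$ be the set of points with pattern P. It is an open cone, $u\in U$, and $0\notin U$. For $g\in GL_r(\mathbb R)$ the forms $x\circ g^{-1}$, with $x$ in the standard gadget, are again a gadget with the same coefficients, and the points with pattern P for it form the cone $gU$. Since every nonzero vector is $gu$ for some $g$, compactness of the sphere gives finitely many $g_jU$ that cover $\mathbb R^r\setminus0$. It is tempting to take the union of these copies and flip all of their bases.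

The obstacle is the hypothesis of Lemma 1: no form of one copy may cut the simplicial cone of another. For example, let the first copy be the standard gadget, with simplicial cone $\overline T=\mathbb R^r_{\ge0}$. The point $c=(1,\dots,1)\in\overline T$ must also be covered. A natural map with $gu=c$ is $g=\operatorname{diag}(1,-1,1,-1,\dots,-1)$. Then $g^{-1}=g$, and $y\circ g^{-1}=(4,-2,1,-\frac2n,\dots,-\frac2n)$ has coefficients of both signs in the basis $x_1,\dots,x_r$. It cuts $\overline T$, and Lemma 1 does not apply.

The remedy is to make the simplicial cones very thin without losing the cones $U$. Put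
$$\kappa=x_1+x_2+nx_3+\sum_{m\ge4}x_m,\qquad K=\ker\kappa.$$
All coefficients of $\kappa$ are positive, so $\overline T\cap K=\{0\}$ and $\kappa(c)>0$; hence $\mathbb R^r=\mathbb Rc\oplus K$. Let $\pi_c,\pi_K$ be the projections. Furthermore $\kappa(u)=1-1+n-n=0$, so $u\in K$. (For $r=4$, $K$ is the hyperplane $x_1+x_2+x_3+x_4=0$, which contains $u=(1,-1,1,-1)$.) For $t>0$ let $h_t$ be the linear map
$$h_t(\lambda c+w)=\lambda c+tw\qquad(\lambda\in\mathbb R,\ w\in K),\qquad\text{so}\quad h_t^{-1}=\pi_c+t^{-1}\pi_K .\tag{5}$$
For small $t$ it squeezes $\overline T$ towards the ray through $c$. Two things must be checked: that $h_tU$ still contains a fixed neighborhood of $u$, and where the hyperplanes of the gadget go.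

**The pattern cone survives.** Choose $\varepsilon>0$ such that the ball of radius $2\varepsilon$ around $u$ lies in $U$, put $t_0=\varepsilon/|c|$ and
$$O=\{\lambda c+w:\ |\lambda|<1,\ w\in K,\ |w-u|<\varepsilon\}.$$
This is an open neighborhood of $u$, because $u\in K$. For $0<t\le t_0$ and $\lambda c+w\in O$,
$$h_t^{-1}(\lambda c+w)=t^{-1}(w+t\lambda c),\qquad|w+t\lambda c-u|<\varepsilon+t|c|\le2\varepsilon,$$
so $h_t^{-1}(\lambda c+w)\in U$. As $h_tU$ is a cone,
$$\mathbb R_{>0}O\subset h_tU\qquad(0<t\le t_0).\tag{6}$$
The set $O$ does not depend on $t$. Also $0\notin O$, since $O\subset h_tU$ and $0\notin h_tU$.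

**The hyperplanes tend to hyperplanes through $c$.** For a gadget form $x$ put $\hat x=x\circ\pi_K$. By (5),
$$t\,x\circ h_t^{-1}=\hat x+t\,x\circ\pi_c\longrightarrow\hat x\qquad(t\to0).\tag{7}$$
We have $\hat x\ne0$: otherwise $x$ vanishes on $K$ and is a multiple of $\kappa$. But the first two coefficients of $\kappa$ are equal, while those of $y,y',z,z'$ are $(4,2),(2,\frac34),(2,4),(1,\frac94)$. And $b_m$ has zero coefficients, while $\kappa$ has none, and $b_m\neq0$.

So, in the limit, a squeezed copy has its simplicial cone concentrated on the ray through $c$. What must be avoided is that this ray, for copy $j$, lies on a limit hyperplane $\hat x=0$ of another copy $i$. This holds for generic maps.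

## 9. The configuration and the proof of the Theorem

**Step 1. Choose finitely many maps that cover.** Every $v_0\neq0$ equals $gu$ for some $g\in GL_r(\mathbb R)$, and then $\mathbb R_{>0}\,gO$ is an open set containing $v_0$. By compactness of $S^{r-1}$ there are $g_1,\dots,g_k\in GL_r(\mathbb R)$ with
$$\bigcup_j\mathbb R_{>0}\,g_jO=\mathbb R^r\setminus0.\tag{8}$$

**Step 2. See that covering is stable, so that the maps may be moved.** The sets $W_j=S^{r-1}\cap\mathbb R_{>0}g_jO$ form an open cover of the sphere. Let $\delta>0$ be such that the open ball of radius $\delta$ in $S^{r-1}$ around each point lies in some $W_j$ (a Lebesgue number), and let $C_j$ be the set of points whose open ball of radius $\delta$ lies in $W_j$. Then $C_j\subset W_j$, $\bigcup_jC_j=S^{r-1}$, and $C_j$ is closed, since it consists of the points at distance at least $\delta$ from $S^{r-1}\setminus W_j$; so it is compact. If $g$ is close enough to $g_j$, then $g_jg^{-1}$ is close to the identity and moves the compact set $C_j$ within the open set $\mathbb R_{>0}g_jO$. That is, $g_jg^{-1}C_j\subset\mathbb R_{>0}g_jO$, which means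 $C_j\subset\mathbb R_{>0}gO$. So (8) remains true after any sufficiently small perturbation of $(g_1,\dots,g_k)$.

**Step 3. Make the maps generic.** We want, in addition to (8),
$$\hat x(g_i^{-1}g_jc)\ne0\qquad\text{for all }i\ne j\text{ and all gadget forms }x.\tag{9}$$
Since $\operatorname{adj}(g_i)=\det(g_i)\,g_i^{-1}$, condition (9) says that certain polynomials $\hat x(\operatorname{adj}(g_i)g_jc)$ in the matrix entries do not vanish. None of these finitely many polynomials is identically zero: take $g_i=I$ and $g_j$ with $\hat x(g_jc)\ne0$, which exists because $\hat x\neq0$ and $g_jc$ can be any nonzero vector. The points where none of them vanishes are dense, so a small perturbation gives (9), and by Step 2 we keep (8).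

**Step 4. Build the configuration and squeeze it.** For $0<t\le t_0$ let $E=\bigsqcup_jE_j$, where $E_j$ consists of the forms $x^{(j)}=x\circ(g_jh_t)^{-1}$ with $x$ in the standard gadget, and let $B_j=\{b_1^{(j)},\dots,b_r^{(j)}\}$. We claim that for $t$ small enough:

* **(O1)** for each $j$, every $x\in E\setminus B_j$ has coefficients in $B_j$ that are all nonzero and of equal sign;
* **(O2)** each $E_j$ is a gadget;
* **(O3)** every $v\in\mathbb R^r\setminus0$ has pattern P for some $E_j$.

(O2) holds because a linear image of the standard gadget has the same coefficients. For (O3): by (8) and (6), $v\in\mathbb R_{>0}g_jO\subset g_jh_tU$ for some $j$, so $(g_jh_t)^{-1}v\in U$, which is pattern P of $v$ for $E_j$.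

For (O1): the basis of $\mathbb R^r$ dual to $B_j$ is $g_jh_te_1,\dots,g_jh_te_r$, so the coefficients of a form in $B_j$ are its values at these vectors. For $x\in E_j\setminus B_j$ they are the positive numbers of (G1). Now let $i\neq j$ and consider $x^{(i)}\in E_i$. Replace $e_m$ by its positive multiple $p_m=\frac{\kappa(c)}{\kappa(e_m)}e_m$, which does not affect signs. As $\kappa(p_m)=\kappa(c)$, we have $p_m=c+w_m$ with $w_m\in K$, so $h_tp_m=c+tw_m$ and
$$t\,x^{(i)}(g_jh_tp_m)=(t\,x\circ h_t^{-1})\big(g_i^{-1}g_j(c+tw_m)\big)\longrightarrow\hat x(g_i^{-1}g_jc)\qquad(t\to0)$$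
by (7). The limit is nonzero by (9) and does not depend on $m$. So for small $t$ the $r$ coefficients of $x^{(i)}$ in $B_j$ are nonzero and have the sign of that limit. There are finitely many choices of $i,j,x,m$, so one $t$ serves for all. Fix it.

**Step 5. Perturb to a uniform configuration.** Conditions (O1) and (O2) consist of strict inequalities between continuous functions of the forms, so they survive small perturbations. So does (O3). For $v\in S^{r-1}$ let $f(v)$ be the maximum over $j$ of the minimum of the values $\sigma_x\,x^{(j)}(v)$, where $x$ runs through the elements in pattern P and $\sigma_x$ is the sign that the pattern requires. The function $f$ is continuous, and positive by (O3), hence bounded below by a positive constant. It remains positive if all forms change little on the sphere, and by homogeneity this is (O3) for all $v\ne0$. Families in which any $r$ forms are independent are dense, as the complement of the zero set of a nonzero polynomial. So we may perturb all forms slightly, keep (O1)–(O3), and have any $r$ of them independent. Let $\chi_0$ be the resulting uniform realizable chirotope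 and $\mathcal M_0$ its oriented matroid. By (O1), Lemma 1 applies to the pairwise disjoint bases $B_1,\dots,B_k$; let $\mathcal M$ be the oriented matroid obtained by flipping them. It is uniform of rank $r$, because the flip does not change the support.

**Step 6. Apply the obstruction to an arbitrary coatom.** Let $\widetilde{\mathcal M}$ be an extension of $\mathcal M$, $X$ a flat of rank $r-1$, and $V$ a cocircuit with zero set $X$. The purpose of this step is to replace $V$ by a true point $v$. Put
$$S=E\setminus\{b_3^{(1)},\dots,b_3^{(k)}\}.$$
It has $k(r+3)\ge r$ elements, so it spans by uniformity, and it contains no $B_j$. By (2), $\widetilde{\mathcal M}|S=\mathcal M|S=\mathcal M_0|S$, which is realizable. By (F4), $V|_S$ is a covector of it, so $V|_S=(\operatorname{sgn}x(v))_{x\in S}$ for some $v\in\mathbb R^r$. Since $S$ has rank $r$, it is not contained in $X$; so $V|_S\ne0$ and $v\neq0$. By (O3), $v$ has pattern P for some $E_j$. The pattern involves only $E_j\setminus\{b_3^{(j)}\}\subset S$, so $V$ itself has pattern P on $E_j$. The elements $y^{(j)},y'^{(j)},z^{(j)},z'^{(j)}$ lie in no $B_i$, and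 $E_j$ is a gadget by (O2). Lemma 2 now says that $X\cap\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\}$ contains no nonloop, that is,
$$\operatorname{rk}\big(X\wedge\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\}\big)=0.$$
With the computation after the statement in Section 2, this proves the Theorem. $\blacksquare$

**Remark.** By the equality $\mathcal M|S=\mathcal M_0|S$, deleting the $k$ elements $b_3^{(1)},\dots,b_3^{(k)}$ from $\mathcal M$ leaves a realizable oriented matroid. So the counterexamples arise from realizable uniform oriented matroids by $k$ flips of pairwise disjoint bases.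

## 10. The exact range of ranks, and minors

**Corollary 1.** All oriented matroids of rank $r$ have supersolvable extensions if and only if $r\le3$.

*Proof.* For $r\le2$ every geometric lattice is supersolvable, by Section 3. The case $r=3$ is the background fact recalled in Section 2. For $r\ge4$ the Theorem gives uniform counterexamples, which do not even admit an extension with one modular coatom. $\square$

**Corollary 2.** The oriented matroids $\mathcal M$ of the Theorem are not minors of any supersolvable oriented matroid, of any rank.

*Proof.* The plan is to show that intervals of supersolvable geometric lattices are supersolvable, and then to find an extension of $\mathcal M$ whose lattice is such an interval.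

**Step 1. A rank formula for a modular flat.** Let $L$ be a geometric lattice, $X\in L$ modular and $Y\le F$. Put $H=Y\vee(X\wedge F)$ and $G=(Y\vee X)\wedge F$. Both $Y$ and $X\wedge F$ lie below $Y\vee X$ and below $F$, so $Y\le H\le G\le F$. Then $X\vee H=X\vee Y\vee(X\wedge F)=X\vee Y$, and $X\vee G=X\vee Y$ because $Y\le G\le X\vee Y$. Also $X\wedge H=X\wedge G=X\wedge F$, because $X\wedge F\le H\le G\le F$. Modularity of $X$, applied with $H$ and with $G$, gives
$$\operatorname{rk}H=\operatorname{rk}G=\operatorname{rk}(X\vee Y)+\operatorname{rk}(X\wedge F)-\operatorname{rk}X.\tag{10}$$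

**Step 2. Lower intervals $[\hat0,F]$ are supersolvable.** For $Y\le F$, (10) for $H$ together with $\operatorname{rk}(X\vee Y)-\operatorname{rk}X=\operatorname{rk}Y-\operatorname{rk}(X\wedge Y)$ gives
$$\operatorname{rk}((X\wedge F)\vee Y)=\operatorname{rk}Y-\operatorname{rk}(X\wedge Y)+\operatorname{rk}(X\wedge F).$$
Since $X\wedge Y=(X\wedge F)\wedge Y$, this says that $X\wedge F$ is modular in $[\hat0,F]$. For a modular maximal chain $(X_i)$ of $L$, modularity of $X_i$ and $X_{i-1}$ gives
$$\operatorname{rk}(X_i\wedge F)-\operatorname{rk}(X_{i-1}\wedge F)=1-\big(\operatorname{rk}(X_i\vee F)-\operatorname{rk}(X_{i-1}\vee F)\big)\le1.$$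
So the flats $X_i\wedge F$ rise from $\hat0$ to $F$ in rank steps $0$ or $1$, and form a maximal chain of modular elements of $[\hat0,F]$.

**Step 3. Upper intervals $[C,\hat1]$ are supersolvable.** For $C\le Y$, apply (10) for $G$ with $(C,Y)$ in place of $(Y,F)$:
$$\operatorname{rk}((X\vee C)\wedge Y)=\operatorname{rk}(X\vee C)+\operatorname{rk}(X\wedge Y)-\operatorname{rk}X.$$
Add $\operatorname{rk}((X\vee C)\vee Y)=\operatorname{rk}(X\vee Y)$ and use $\operatorname{rk}(X\wedge Y)+\operatorname{rk}(X\vee Y)=\operatorname{rk}X+\operatorname{rk}Y$:
$$\operatorname{rk}((X\vee C)\wedge Y)+\operatorname{rk}((X\vee C)\vee Y)=\operatorname{rk}(X\vee C)+\operatorname{rk}Y.$$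
Ranks in $[C,\hat1]$ are shifted by $\operatorname{rk}C$, which cancels here, so $X\vee C$ is modular in $[C,\hat1]$. Along a modular maximal chain $(X_i)$, the rank of $X_i\vee C$ increases in steps of at most $1$ by semimodularity, from $\operatorname{rk}C$ to $\operatorname{rk}\hat1$. So the $X_i\vee C$ form a maximal chain of modular elements of $[C,\hat1]$.

**Step 4. Pass from a minor to an extension.** Suppose $\mathcal M$ is a minor of a supersolvable $\mathcal N$, and write $\mathcal M=(\mathcal N/C)|E$. The lattice of $\mathcal N/C$ is the interval $[\operatorname{cl}C,\hat1]$ of $L(\mathcal N)$, so $\mathcal N/C$ is supersolvable by Step 3. Restrict $\mathcal N/C$ to the flat spanned by $E$. Its lattice is a lower interval, so this restriction is supersolvable by Step 2. But its ground set contains $E$, its rank is that of $\mathcal M$, and its restriction to $E$ is $\mathcal M$. It is a supersolvable extension of $\mathcal M$, contradicting the Theorem. $\blacksquare$
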